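# A zero-entropy automorphism of a shift of finite type with no inert power

## 1. Swapping the two vertices of a symmetric graph

Take the directed graph with two vertices $1,2$, two loops at each vertex, one edge from $1$ to $2$ and one edge from $2$ to $1$. Its adjacency matrix is
$$B=\begin{pmatrix}2&1\\1&2\end{pmatrix}.$$
Let $X_B$ be the set of bi-infinite walks (sequences of edges) in this graph, with the left shift $\sigma_B$. The graph has an order-two symmetry that swaps the two vertices: match the loops at $1$ with the loops at $2$, and exchange the two remaining edges. Applying it edge by edge gives a homeomorphism $\tau$ of $X_B$ that commutes with $\sigma_B$ and satisfies $\tau^2=\mathrm{id}$. The iterates of $\tau$ are just $\mathrm{id}$ and $\tau$, so $\tau$ has topological entropy $0$.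

Although $\tau$ is dynamically trivial, it moves something. Fix a past, that is, a left-infinite walk ending at vertex $1$ at time $0$, and let $U$ be the set of all points of $X_B$ with this past. Record $U$ by the vector $(1,0)$: one past ending at $1$, none ending at $2$. If we insist on specifying the past up to time $1$, the same set $U$ splits into three pieces, two with pasts ending at $1$ and one with a past ending at $2$. The record is now $(2,1)=(1,0)B$. One step later it is $(2,1)B=(5,4)$. So $U$ has a record at every time, and the record is multiplied by $B$ at each step.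

The map $\tau$ sends $U$ to the set of points with a certain past ending at $2$. On records it acts by $(1,0)\mapsto(0,1)$, and likewise $(0,1)\mapsto(1,0)$. It fixes $(1,1)$, an eigenvector of $B$ for the eigenvalue $3$, and it negates $(1,-1)$, an eigenvector for the eigenvalue $1$. So $\tau$ acts nontrivially on records, but $\tau^2$ acts trivially.

Is this typical? The question of these notes, taken from Scott Schmieding, "Automorphisms of the shift: Lyapunov exponents, entropy, and the dimension representation" (arXiv:1803.04060, 2018), is this. Suppose an automorphism of an irreducible shift of finite type of positive entropy has entropy zero. Must some nonzero power of it act trivially on records?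

## 2. Rays, the dimension group and inert automorphisms

Throughout, $A$ is an $n\times n$ irreducible matrix with nonnegative integer entries, not the $1\times1$ zero matrix. The edge shift $X_A$ is the set of bi-infinite walks in the graph of $A$, and $\sigma_A$ is the left shift. Its entropy is $\log\lambda_A$, where $\lambda_A$ is the Perron eigenvalue, which is a simple root of the characteristic polynomial $\chi_A$. If $A$ is primitive, the shift is mixing. The group $\mathrm{Aut}(\sigma_A)$ consists of the homeomorphisms of $X_A$ that commute with $\sigma_A$. By the Curtis–Hedlund–Lyndon theorem each such $\phi$ is a block code: for some radius $r$, the coordinate $(\phi x)_i$ is a fixed function of $x_{i-r},\dots,x_{i+r}$.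

We use these textbook facts on topological entropy: it is invariant under conjugacy; $h_{top}(\phi^k)=|k|\,h_{top}(\phi)$ for a homeomorphism $\phi$; and it is additive on products. To compute it on a shift space we use the partitions by the windows $x_{[-w,w]}$. Every open cover is refined by such a partition once $w$ is large, so $h_{top}(\phi)=0$ as soon as, for every $w$, the number of different arrays $\big(\phi^t(x)_{[-w,w]}\big)_{0\le t<n}$ grows subexponentially in $n$.

**Definition (dimension group).** Matrices act on row vectors. Let $R_A=\mathbb Q^nA^n$ be the eventual range, on which $A$ is invertible. Put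
$$\Delta_A=\{v\in R_A: vA^k\in\mathbb Z^n\text{ for some }k\ge0\},\qquad \Delta_A^+=\{v\in\Delta_A: vA^k\in\mathbb Z_{\ge0}^n\text{ for some }k\ge0\},$$
and let $\delta_A:\Delta_A\to\Delta_A$ be $v\mapsto vA$. The triple $(\Delta_A,\Delta_A^+,\delta_A)$ is the dimension group.

For $B$ above, $R_B=\mathbb Q^2$. If $v=(x,y)$, passing from $v$ to $vB^k$ multiplies $x+y$ by $3^k$ and leaves $x-y$ unchanged. So $v\in\Delta_B$ exactly when $x-y\in\mathbb Z$ and, for some $k$, the number $3^k(x+y)$ is an integer of the same parity as $x-y$. For a singular example take $\begin{pmatrix}1&1\\1&1\end{pmatrix}$. The eventual range is $\mathbb Q(1,1)$, on which the matrix acts as multiplication by $2$, and the dimension group is $\mathbb Z[1/2]\,(1,1)$.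

**Definition (rays, beams, classes).** An $m$-ray is a set $\{y\in X_A: y_{(-\infty,m]}=x_{(-\infty,m]}\}$, and an $m$-beam is a finite union of $m$-rays. For an $m$-beam $U$, the $i$-th coordinate of $v_{U,m}\in\mathbb Z^n_{\ge0}$ is the number of $m$-rays in $U$ whose edge at position $m$ ends at vertex $i$. An $m$-beam is also an $(m+1)$-beam, and $v_{U,m+1}=v_{U,m}A$. The class of $U$ is
$$\theta(U)=\delta_A^{-m-n}(v_{U,m}A^n)\in\Delta_A ,$$
which does not depend on $m$. If $A$ is invertible, $\theta(U)=v_{U,m}A^{-m}$.

In the singular example, a $0$-ray ending at vertex $1$ has $v_{U,0}=(1,0)$. This vector is not in the eventual range, but $(1,0)A^2=(2,2)$ is, and dividing by $2^2$ gives $\theta(U)=(\tfrac12,\tfrac12)$.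

The following is standard (Krieger; see Lind–Marcus, *An Introduction to Symbolic Dynamics and Coding*, §7.5). The classes of beams generate $\Delta_A$. Each $\phi\in\mathrm{Aut}(\sigma_A)$ carries beams to beams, and there is an automorphism $s_A(\phi)$ of $(\Delta_A,\Delta_A^+,\delta_A)$ determined by $\theta(U)\mapsto\theta(\phi(U))$. The map $\phi\mapsto s_A(\phi)$ is a group homomorphism, the dimension representation. When $\phi$ is fixed we write $S=s_A(\phi)$, extend it linearly to $R_A$, and write it on the right: $v\mapsto vS$. It commutes with $\delta_A$.

**Definition (inert).** The automorphism $\phi$ is inert if $s_A(\phi)$ is the identity.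

The $\lambda_A$-eigenspace of $A$ on row vectors is a line in $R_A\otimes\mathbb R$. The map $S$ commutes with $\delta_A$, so it preserves this line; it acts there by a positive scalar, denoted $\lambda_\phi$. Two known results come with the question.

* (i) For every $\phi\in\mathrm{Aut}(\sigma_A)$, $\log\lambda_\phi\le h_{top}(\phi)$.
* (ii) If $\det(I-tA)$ is an irreducible polynomial and $h_{top}(\phi)=0$, then $\phi$ is inert.

Result (i) has a consequence that we use repeatedly. If $h_{top}(\phi)=0$, then also $h_{top}(\phi^{-1})=0$. Since $\lambda_{\phi^{-1}}=\lambda_\phi^{-1}$, applying (i) to both maps gives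
$$h_{top}(\phi)=0\ \Longrightarrow\ \lambda_\phi=1. \tag{1}$$

In this language the question reads: if $X_A$ is irreducible of positive entropy and $h_{top}(\phi)=0$, must $\phi^k$ be inert for some $k\neq0$?

## 3. One vertex, two vertices, and where a Jordan block could hide

With one vertex, $A=(M)$ with $M\ge2$. Then $R_A=\mathbb Q$ is the Perron line itself, and (1) says $S=1$. Every zero-entropy automorphism is inert.

Now let $A$ be $2\times2$ and $h_{top}(\phi)=0$. If $\chi_A$ is irreducible over $\mathbb Q$, then (ii) applies and $\phi$ is inert. Otherwise the eigenvalues are integers $\lambda_A$ and $\mu\ne\lambda_A$. If $\mu=0$, then $R_A$ is the Perron line and $S=1$. If $\mu\neq0$, let $z$ be a primitive integer eigenvector for $\mu$. Then $S$ commutes with $A$, so it preserves both eigenlines: it is $1$ on the Perron line and some $\kappa\in\mathbb Q^\times$ on $\mathbb Qz$.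

* If $\mu=\pm1$, then $cz\in\Delta_A$ means $\pm cz\in\mathbb Z^2$, that is, $c\in\mathbb Z$. So $S$ restricts to an automorphism of $\mathbb Zz$, hence $\kappa=\pm1$, $S^2=1$, and $\phi^2$ is inert. This is the situation of $\tau$ in Section 1, with $\kappa=-1$.
* If $|\mu|\ge2$, then $\Delta_A\cap\mathbb Qz=\mathbb Z[1/\mu]z$. All that this algebra tells us is that $\kappa$ is a unit of $\mathbb Z[1/\mu]$, and such a unit need not be $\pm1$.

These cases show the two ways in which every nonzero power of $S$ can differ from $1$. Either $S$ has an eigenvalue that is not a root of unity, or $S$ is not diagonalizable over $\mathbb C$. For if $S$ is diagonalizable and all its eigenvalues are roots of unity, some positive power of $S$ is $1$. With two vertices the second way is closed, because on $R_A$ the map $S$ commutes with a map that has distinct eigenvalues. In general, a nondiagonalizable $S$ requires a repeated nonzero eigenvalue of $A$.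

We shall take the second way. An automorphism of finite order is useless, since one of its positive powers is the identity. We need infinite order, zero entropy, and a Jordan block.

**Theorem 1.** There are a mixing shift of finite type $X_A$ ($A$ a $4\times4$ matrix, $\lambda_A=1+2\sqrt2$) and $\phi\in\mathrm{Aut}(\sigma_A)$ with $h_{top}(\phi)=0$ such that $s_A(\phi)=1+N$ with $N\ne0$, $N^2=0$. In particular $\phi^k$ is not inert for any $k\neq0$.

So the answer to the question is no.

## 4. A head bouncing between walls, without colors

A natural source of zero entropy and infinite order is a particle that moves at unit speed inside a box and bounces off its ends. Take two vertices $L,R$ and edges $\ell:L\to L$, $\rho:R\to R$, $r:L\to R$, $f:L\to R$, $w:R\to L$. A walk looks like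
$$\cdots\,w\;\ell\ell\ell\; r\;\rho\rho\; w\; \ell\; f\;\rho\rho\rho\; w\cdots .$$
The walls $w$ cut it into segments, and each segment contains at most one head, $r$ (moving right) or $f$ (moving left). Let the automorphism move every head one step, and reverse it when it faces a wall:
$$r\rho\mapsto\ell r,\qquad rw\mapsto fw,\qquad \ell f\mapsto f\rho,\qquad wf\mapsto wr .$$
Each rule can be undone, so this is an automorphism.

Let us compute its action on classes. The matrix is $A=\begin{pmatrix}1&2\\1&1\end{pmatrix}$, in the order $L,R$. A ray with $\rho$ at all positions $\le0$ has no head in the segment of $0$, so it is mapped onto itself and $e_RS=e_R$. Let $U$ be the $0$-ray with $\ell$ at all positions $\le 0$. A point of $U$ whose segment at $0$ has a head has it at some $k\ge1$. If the head is $f$ at $1$, it goes to $0$, leaving $\rho$ at $1$. If it is $f$ at $2$, it goes to $1$. If it is $r$ at $1$ followed by $w$, it becomes $f$ at $1$. In all other cases the image still has $\ell$ at all positions $\le1$. Conversely, run the rules backward. A point with $\ell$ at all positions $\le1$ has no head in the segment of $0$ or has it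 at some $j\ge2$, so its preimage has no head there or has it at $j-1$, $j$ or $j+1$, all $\ge1$. A point with $\ell$ at positions $\le0$ and $f$ at $1$ comes from $f$ at $2$, or from $r$ at $1$ when a wall follows. A point with $\ell$ at positions $\le-1$ and $f\rho$ at positions $0,1$ comes from $\ell f$ there. All these preimages lie in $U$. So the image of $U$ consists of exactly three $1$-rays, and
$$e_LSA=e_L+2e_R=e_LA .$$
Hence $S=1$. The automorphism is inert, and the attempt fails.

The exact point of failure is a trade. Compared with the partition of $U$ into $1$-rays, the image has lost the ray with $r$ at position $1$ and has gained the ray with $f\rho$ at positions $0,1$. Both end at $R$, so the record does not change. To get a nontrivial $S$, right-moving and left-moving heads must end at different vertices. The bounce, however, is a bijection between the two kinds of heads, and this limits how different they can be.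

## 5. Two colors, and which of them a bounce may change

Give every segment a left color $a\in\{0,1\}$, carried by the $\ell$'s, and a right color $b\in\{0,1\}$, carried by the $\rho$'s. A head is then an edge $L_a\to R_b$. Let $P_{ab}$ and $Q_{ab}$ be the numbers of right-moving and left-moving heads from $L_a$ to $R_b$.

When a head bounces off the wall on its right, there are no $\rho$'s in its segment. The left color must be kept, because of the $\ell$'s to its left, while the right color may change, provided the wall does not remember it. So at a right wall we need only a bijection between right-moving and left-moving heads with the same left color: $P$ and $Q$ must have equal row sums. Likewise a bounce at a left wall must keep the right color only, which requires equal column sums. The trade of Section 4 should now give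
$$(e_{L_a}S-e_{L_a})A=\sum_b(Q_{ab}-P_{ab})\,e_{R_b},$$
and equal row and column sums do not force this to vanish. We take
$$P=\begin{pmatrix}2&0\\0&2\end{pmatrix},\qquad Q=\begin{pmatrix}1&1\\1&1\end{pmatrix}.$$
This paragraph was a guide to the construction; what follows is the construction and its proof.

**Step 1: the graph.** We fix $A$ and check that $X_A$ is mixing with positive entropy. The vertices are $L_0,L_1,R_0,R_1$. The edges, for $a,b,c,t\in\{0,1\}$, are

* $\ell_a:L_a\to L_a$ and $\rho_a:R_a\to R_a$;
* $r_{a,t}:L_a\to R_a$, the right-moving heads;
* $f_{a,b}:L_a\to R_b$, the left-moving heads;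
* $w_{a,c}:R_a\to L_c$, the walls.

So there are two right-moving heads $r_{a,0},r_{a,1}$ from $L_a$ to $R_a$, distinguished by a passive bit $t$. In the order $L_0,L_1,R_0,R_1$,
$$A=\begin{pmatrix}1&0&3&1\\0&1&1&3\\1&1&1&0\\1&1&0&1\end{pmatrix}.$$
The graph is strongly connected and has loops, so $A$ is primitive and $X_A$ is mixing. Put $\alpha_L=e_{L_0}-e_{L_1}$ and $\alpha_R=e_{R_0}-e_{R_1}$. Subtracting rows of $A$,
$$\alpha_LA=\alpha_L+2\alpha_R,\qquad \alpha_RA=\alpha_R. \tag{2}$$
Here the walls and the left-moving heads have canceled: each $R_a$ sends one wall to each of $L_0,L_1$, each $L_a$ sends one left-moving head to each of $R_0,R_1$, and only the right-moving heads contribute $2\alpha_R$. On symmetric vectors, $(x,x,y,y)A=(x',x',y',y')$ with $x'=x+2y$ and $y'=4x+y$, and the matrix of this map has characteristic polynomial $(t-1)^2-8$. The symmetric and antisymmetric vectors together span $\mathbb Q^4$, so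
$$\chi_A(t)=(t-1)^2(t^2-2t-7).$$
Therefore $A$ is invertible, $R_A=\mathbb Q^4$, and $\lambda_A=1+2\sqrt2>1$.

**Step 2: walls without colors.** We recode so that a wall does not show colors, which allows the bounces to change them. Let $X'$ be the set of bi-infinite sequences over the 13 symbols $\ell_a,r_{a,t},f_{a,b},\rho_a,W$ that obey these rules:

* $\ell_a$ is followed by $\ell_a$, $r_{a,\cdot}$ or $f_{a,\cdot}$;
* $r_{a,t}$ is followed by $\rho_a$ or $W$;
* $f_{a,b}$ is followed by $\rho_b$ or $W$;
* $\rho_a$ is followed by $\rho_a$ or $W$;
* $W$ is followed by any $\ell$, $r$ or $f$.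

Let $\pi$ replace each $w_{a,c}$ by $W$. It maps $X_A$ into $X'$ and commutes with the shift. It has an inverse: in a point of $X'$, the symbol before a $W$ is $\rho_a$, $r_{a,\cdot}$ or $f_{\cdot,a}$, which shows the vertex $R_a$ where it ends. The symbol after the $W$ is $\ell_c$, $r_{c,\cdot}$ or $f_{c,\cdot}$, which shows the vertex $L_c$ where it starts. So that $W$ must be replaced by $w_{a,c}$, and the result is a walk in the graph. This inverse is a block code of radius 1, so $\pi:X_A\to X'$ is a conjugacy.

**Step 3: segments.** We record the shape of a point between walls. A segment of $x\in X'$ is a maximal $W$-free interval, possibly infinite. Inside it the only allowed successions are $\ell_a\to\ell_a$, $\ell_a\to$ head with left color $a$, head with right color $b\to\rho_b$, and $\rho_b\to\rho_b$. So its content is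
$$\ell_a^{\,i}\,(\text{head})\,\rho_b^{\,j},\qquad 0\le i,j\le\infty,$$
where the head is an $r$ or an $f$ with left color $a$ and right color $b$ (for $r_{a,t}$ both colors are $a$), or else it is a headless constant string of $\ell_a$'s or of $\rho_b$'s. In particular each segment has at most one head. A head $r_{a,\cdot}$ or $f_{a,\cdot}$ is preceded by $\ell_a$ or $W$; a head $r_{b,\cdot}$ or $f_{\cdot,b}$ is followed by $\rho_b$ or $W$.

## 6. The bouncing automorphism

**Step 4: the rules.** We define a map $\phi'$ on $X'$. In every segment with a head, say at position $k$, do the following; leave everything else (all $W$'s and all headless segments) unchanged.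

* (RM) If $x_kx_{k+1}=r_{a,t}\,\rho_a$, replace it by $\ell_a\,r_{a,t}$.
* (RB) If $x_kx_{k+1}=r_{a,t}\,W$, replace $x_k$ by $f_{a,t}$.
* (LM) If $x_{k-1}x_k=\ell_a\,f_{a,b}$, replace it by $f_{a,b}\,\rho_b$.
* (LB) If $x_{k-1}x_k=W\,f_{a,b}$, replace $x_k$ by $r_{b,a}$.

The letters stand for right/left and move/bounce. By Step 3 exactly one case applies to each head. The changed positions lie in the head's own segment, so changes made for different heads do not interfere.

For example, follow a segment of length 3 between two walls:
$$\begin{aligned}
&\ell_0r_{0,1}\rho_0\to\ell_0\ell_0r_{0,1}\to\ell_0\ell_0f_{0,1}\to\ell_0f_{0,1}\rho_1\to f_{0,1}\rho_1\rho_1\to r_{1,0}\rho_1\rho_1\\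
\to\ &\ell_1r_{1,0}\rho_1\to\ell_1\ell_1r_{1,0}\to\ell_1\ell_1f_{1,0}\to\ell_1f_{1,0}\rho_0\to f_{1,0}\rho_0\rho_0\to r_{0,1}\rho_0\rho_0\to\ell_0r_{0,1}\rho_0 .
\end{aligned}$$
The right bounce changes the right color from $0$ to $1$, the left bounce then changes the left color from $0$ to $1$, and the segment returns after 12 steps.

**Step 5: the result lies in $X'$.** We check the transition rules around the changed symbols.

* (RM) The new $\ell_ar_{a,t}$ is preceded by $\ell_a$ or $W$, as $r_{a,t}$ was, and followed by $\rho_a$ or $W$, as $\rho_a$ was. All these transitions are allowed.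
* (RB) $f_{a,t}$ is preceded by $\ell_a$ or $W$ and followed by $W$.
* (LM) $f_{a,b}\rho_b$ is preceded by $\ell_a$ or $W$, as $\ell_a$ was, and followed by $\rho_b$ or $W$, as $f_{a,b}$ was.
* (LB) $r_{b,a}$ is preceded by $W$ and followed by $\rho_b$ or $W$, as $f_{a,b}$ was.

So $\phi':X'\to X'$. The new symbol at $i$ depends only on $x_{i-1},x_i,x_{i+1}$, so $\phi'$ is a block map of radius 1 and commutes with the shift.

**Step 6: the inverse.** We write down $\psi'$ that undoes $\phi'$. For each head, at position $k$ of $y\in X'$:

* (RM$'$) If $y_{k-1}y_k=\ell_a\,r_{a,t}$, replace it by $r_{a,t}\,\rho_a$.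
* (RB$'$) If $y_ky_{k+1}=f_{a,t}\,W$, replace $y_k$ by $r_{a,t}$.
* (LM$'$) If $y_ky_{k+1}=f_{a,b}\,\rho_b$, replace it by $\ell_a\,f_{a,b}$.
* (LB$'$) If $y_{k-1}y_k=W\,r_{b,a}$, replace $y_k$ by $f_{a,b}$.

Exactly one case applies to each head, since an $r$ is preceded by an $\ell$ of its color or by $W$, and an $f$ is followed by a $\rho$ of its right color or by $W$. The result lies in $X'$:

* in (RM$'$), $r_{a,t}\rho_a$ is preceded by $\ell_a$ or $W$ and followed by $\rho_a$ or $W$;
* in (RB$'$), $r_{a,t}$ is preceded by $\ell_a$ or $W$ and followed by $W$;
* in (LM$'$), $\ell_af_{a,b}$ is preceded by $\ell_a$ or $W$ and followed by $\rho_b$ or $W$;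
* in (LB$'$), $f_{a,b}$ is preceded by $W$ and followed by $\rho_b$ or $W$.

The output of (RM) is $\ell_ar_{a,t}$, to which (RM$'$) applies and restores $r_{a,t}\rho_a$. The output $f_{a,t}W$ of (RB) is restored by (RB$'$), the output $f_{a,b}\rho_b$ of (LM) by (LM$'$), and the output $W\,r_{b,a}$ of (LB) by (LB$'$). Conversely, the outputs $r_{a,t}\rho_a$, $r_{a,t}W$, $\ell_af_{a,b}$, $W\,f_{a,b}$ of the primed rules fall under (RM), (RB), (LM), (LB), which undo them. Hence $\psi'=\phi'^{-1}$, and
$$\phi:=\pi^{-1}\phi'\pi\in\mathrm{Aut}(\sigma_A).$$

## 7. Polynomially many columns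

**Step 7: $h_{top}(\phi)=0$.** Since $\phi$ and $\phi'$ are conjugate, by Section 2 it suffices to bound, for each fixed $w\ge0$, the number of columns $\big(\phi'^t(x)_{[-w,w]}\big)_{0\le t<n}$, $x\in X'$, by a polynomial in $n\ge1$.

First we find a part of $x$ that determines the column. Let $J=[-w-n,w+n]$. Let $p$ be the largest position in $J\cap(-\infty,-w)$ with $x_p=W$, or $p=-w-n$ if there is none. Define $q$ symmetrically on the right: the smallest position in $J\cap(w,\infty)$ carrying $W$, or $w+n$. We claim that $p$, $q$ and the word $x_{[p,q]}$ determine the column. Let $\tilde x$ have the same $p$, $q$ and the same word on $[p,q]$. Put $p_t=p$ if $x_p=W$ and $p_t=p+t$ otherwise; put $q_t=q$ if $x_q=W$ and $q_t=q-t$ otherwise. By induction on $t$, for $0\le t<n$, the points $\phi'^t(x)$ and $\phi'^t(\tilde x)$ agree on $[p_t,q_t]$. This holds for $t=0$. Suppose it holds for $t$. Since the radius is 1, the next iterates agree on $[p_t+1,q_t-1]$. If $x_p=W$, they also agree at $p$, because $W$'s never move and both points carry $W$ there at all times; the same holds at $q$. So they agree on $[p_{t+1},q_{t+1}]$. If $x_p\neq W$,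 then $p=-w-n$ and $p_t\le-w-1$ for $t\le n-1$; the right side is symmetric. So $[-w,w]\subset[p_t,q_t]$ for all $t<n$, and the column is determined.

Now count. There are $n$ choices for $p$ and $n$ for $q$, and at most $13^{2w+1}$ choices for $x_{[-w,w]}$. The word on $[p,-w-1]$ is, apart from a possible $W$ at its left end $p$, a $W$-free word of length at most $n$. A $W$-free word of length $m$ occurring in $X'$ either has a head, and is then determined by the head (8 kinds) and its position ($m$ choices), or is headless, with at most 4 possibilities. So there are at most $8m+4$ of them. Given $p$, there are at most $2(8n+4)$ possibilities for the left part, the factor $2$ recording whether $x_p=W$; the same holds on the right. In total there are at most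
$$n^2\cdot13^{2w+1}\cdot\big(2(8n+4)\big)^2$$
columns, a polynomial in $n$. Hence $h_{top}(\phi)=h_{top}(\phi')=0$.

## 8. The action on two kinds of rays, and the proof of Theorem 1

Since $A$ is invertible, $\theta(U)=v_{U,m}A^{-m}$. A $0$-ray ending at vertex $i$ has class $e_i$, so it is enough to follow one $0$-ray for each vertex. Suppose a subset of $X'$ is given by prescribing all symbols at positions $\le m$ and the prescription contains no $W$. Its $\pi$-preimage is then given by the same prescription in $X_A$, and is an $m$-ray. This lets us work in $X'$.

**Step 8: $e_{R_a}S=e_{R_a}$.** Let $V=\{x\in X':x_i=\rho_a\text{ for all }i\le0\}$. Then $\pi^{-1}V$ is a $0$-ray of class $e_{R_a}$. For $x\in V$ the segment containing $0$ has no head, because a $\rho$ is followed only by $\rho$ or $W$. So $\phi'$ and $\phi'^{-1}$ leave this segment unchanged, $\phi'(V)=V$, and $e_{R_a}S=e_{R_a}$.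

**Step 9: the image of a ray of $\ell$'s.** Let $U=\{x\in X':x_i=\ell_a\text{ for all }i\le0\}$, so that $\pi^{-1}U$ is a $0$-ray of class $e_{L_a}$. We show that
$$\phi'(U)=\{y_i=\ell_a\,(i\le1)\}\ \sqcup\ \bigsqcup_b\{y_i=\ell_a\,(i\le0),\,y_1=f_{a,b}\}\ \sqcup\ \bigsqcup_b\{y_i=\ell_a\,(i\le-1),\,y_0=f_{a,b},\,y_1=\rho_b\}. \tag{3}$$
The sets on the right are visibly disjoint; call them the sets of the first, second and third kind.

For $\subseteq$, let $x\in U$ and $y=\phi'(x)$. If the segment of $0$ has no head, it is constant $\ell_a$ and extends to $+\infty$, because $\ell_a$ is never followed by $W$. Then $y$ agrees with $x$ there and is of the first kind. Otherwise the head is at some $k\ge1$ and all symbols before it are $\ell_a$.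

* Under (RM) the head $r_{a,t}$ moves to $k+1\ge2$, with $\ell_a$ at all positions $\le k$: first kind.
* Under (RB) we get $f_{a,t}$ at $k$: first kind if $k\ge2$, second kind if $k=1$.
* Under (LM) we get $f_{a,b}$ at $k-1$ and $\rho_b$ at $k$: first kind if $k\ge3$, second kind if $k=2$, third kind if $k=1$.
* (LB) does not occur, since $x_{k-1}=\ell_a\neq W$.

For $\supseteq$, let $y$ be in the right side of (3) and $x=\phi'^{-1}(y)$. We must see that $x_i=\ell_a$ for all $i\le0$.

* First kind. If the segment of $0$ has no head, it is unchanged. Otherwise the head is at some $j\ge2$ with only $\ell_a$'s before it. Under (RM$'$) it moves to $j-1\ge1$; under (LM$'$) it moves to $j+1$; under (RB$'$) it stays at $j$ and becomes an $r$; (LB$'$) does not occur. In each case all symbols before the head in $x$ are $\ell_a$, and the head is at a position $\ge1$. So $x\in U$.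
* Second kind. If $y_2=\rho_b$, then (LM$'$) puts $\ell_a$ at $1$ and $f_{a,b}$ at $2$. If $y_2=W$, then (RB$'$) puts $r_{a,b}$ at $1$. Positions $\le0$ are unchanged, so $x\in U$.
* Third kind. (LM$'$) gives $x_0=\ell_a$ and $x_1=f_{a,b}$, and positions $\le-1$ are unchanged. So $x\in U$.

This proves (3).

**Step 10: $e_{L_a}S=e_{L_a}-(-1)^a\alpha_R$.** We read off the class. No $W$ occurs at positions $\le1$ in (3), so the $\pi$-preimages of the five sets are $1$-rays. They end at $L_a$ (first kind), at $R_0$ and $R_1$ (second kind), and at $R_0$ and $R_1$ (third kind). Thus $\phi(\pi^{-1}U)$ has record $e_{L_a}+2(e_{R_0}+e_{R_1})$ at time $1$, that is,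
$$e_{L_a}SA=e_{L_a}+2(e_{R_0}+e_{R_1}),\qquad\text{while}\qquad e_{L_a}A=e_{L_a}+3e_{R_a}+e_{R_{1-a}} .$$
Subtracting,
$$(e_{L_a}S-e_{L_a})A=e_{R_{1-a}}-e_{R_a}=-(-1)^a\alpha_R .$$
By (2), $\alpha_RA^{-1}=\alpha_R$, so $e_{L_a}S=e_{L_a}-(-1)^a\alpha_R$.

**Step 11: conclusion.** By Steps 8 and 10, $S=1+N$ with
$$e_{R_a}N=0,\qquad e_{L_a}N=-(-1)^a\alpha_R ,\qquad
N=\begin{pmatrix}0&0&-1&1\\0&0&1&-1\\0&0&0&0\\0&0&0&0\end{pmatrix}.$$
So $N\ne0$. The image of $N$ is spanned by $\alpha_R$ and $\alpha_RN=0$, so $N^2=0$. Since $s_A$ is a homomorphism, $s_A(\phi^k)=S^k=1+kN$ for every $k\in\mathbb Z$, and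
$$e_{L_0}\,s_A(\phi^k)=e_{L_0}-k\,\alpha_R\neq e_{L_0}\qquad(k\neq0).$$
So no $\phi^k$ with $k\neq0$ is inert, while $h_{top}(\phi)=0$ by Step 7. With Step 1 this proves Theorem 1. $\blacksquare$

As a check, $S$ must commute with $A$. The rows of $NA$ at $L_a$ are $-(-1)^a\alpha_RA=-(-1)^a\alpha_R$, and its rows at $R_a$ are $0$. The row of $AN$ at $L_a$ is $e_{L_a}AN=e_{L_a}N=-(-1)^a\alpha_R$, and at $R_a$ it is $e_{L_0}N+e_{L_1}N=0$. They agree.

## 9. Products: $\mathbb Z^d$ and polynomial growth of every degree

**Theorem 2.** For every $d\ge1$ there are a mixing shift of finite type $Y$ of positive entropy and commuting $\phi_1,\dots,\phi_d\in\mathrm{Aut}(Y)$ generating a copy of $\mathbb Z^d$ in which every element has zero entropy and no nontrivial element is inert. Moreover, for $\Phi=\phi_1\cdots\phi_d$, the map $s(\Phi)$ is unipotent with $(s(\Phi)-1)^d\ne0=(s(\Phi)-1)^{d+1}$. So $\|s(\Phi)^n\|$ grows exactly like $n^d$.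

**Step 1: the shift.** We take $Y=X_A^d$ with $A,\phi,S,N$ as in Theorem 1, and let $\phi_i$ be $\phi$ on the $i$-th factor and the identity on the others. A $d$-tuple of walks is a walk in the product graph, whose vertices and edges are $d$-tuples of vertices and edges. So $Y$ is the edge shift of the Kronecker power $A^{\otimes d}$. If $A^m>0$, then $(A^{\otimes d})^m=(A^m)^{\otimes d}>0$, so this matrix is primitive. It is invertible, and its Perron eigenvalue is $\lambda_A^d>1$. The $\phi_i$ commute.

**Step 2: the dimension representation of products.** We show that $s\big(\prod_i\phi_i^{k_i}\big)=\bigotimes_iS^{k_i}$. A product of $m$-rays is an $m$-ray of $Y$, so for $m$-beams $U_i$ we have $v_{U_1\times\cdots\times U_d,\,m}=\bigotimes_iv_{U_i,m}$. Applying $(A^{\otimes d})^{-m}$ gives $\theta(U_1\times\cdots\times U_d)=\bigotimes_i\theta(U_i)$. The map $\prod_i\phi_i^{k_i}$ sends $U_1\times\cdots\times U_d$ to $\phi^{k_1}(U_1)\times\cdots\times\phi^{k_d}(U_d)$, and all factors are $m'$-beams for a common large $m'$. So it sends $\bigotimes_i\theta(U_i)$ to $\bigotimes_i\theta(U_i)S^{k_i}$. Taking $0$-rays for the $U_i$, the vectors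 $\bigotimes_i\theta(U_i)$ run through the standard basis, and the formula follows.

**Step 3: no nontrivial element is inert, and all have entropy zero.** By Step 2 the element with exponents $k_1,\dots,k_d$ acts as $\bigotimes_i(1+k_iN)$. Since $1$ and $N$ are linearly independent, so are the $2^d$ tensor monomials in them. The coefficient of the monomial with $N$ in slot $i$ and $1$ elsewhere is $k_i$, so the action is the identity only if all $k_i=0$. In particular $\prod_i\phi_i^{k_i}\neq\mathrm{id}$ unless all $k_i=0$, so the group generated is a copy of $\mathbb Z^d$. Entropy is additive on products, so $h_{top}\big(\prod_i\phi_i^{k_i}\big)=\sum_ih_{top}(\phi^{k_i})=\sum_i|k_i|\,h_{top}(\phi)=0$.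

**Step 4: growth.** Let $N_i$ be $N$ in slot $i$ and $1$ elsewhere. The $N_i$ commute and $N_i^2=0$. Put
$$M=s(\Phi)-1=\prod_i(1+N_i)-1=\sum_iN_i+(\text{products of at least two distinct }N_i).$$
Expand $M^d$. A product of $d$ terms of $M$ that uses a term with two or more factors has more than $d$ factors $N_i$, so some $N_i$ is repeated and it vanishes. Hence $M^d=\big(\sum_iN_i\big)^d=d!\,N_1\cdots N_d=d!\,N^{\otimes d}\neq0$. Any product of $d+1$ terms has at least $d+1$ factors and vanishes, so $M^{d+1}=0$. Finally $s(\Phi)^n=\sum_{j\le d}\binom njM^j$, in which the term $j=d$ is nonzero of order $n^d$ and the others are of smaller order. $\blacksquare$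

## 10. When the rest of the characteristic polynomial is squarefree and cyclotomic

The $2\times2$ argument of Section 3 extends as follows.

**Theorem 3.** Let $A$ be irreducible and let $\phi\in\mathrm{Aut}(\sigma_A)$ have $h_{top}(\phi)=0$. Let $p$ be the minimal polynomial of $\lambda_A$ over $\mathbb Q$, and write $\chi_A(t)=t^jp(t)q(t)$ with $q$ monic and $q(0)\neq0$.

1. $s_A(\phi)$ is the identity on $\ker p(\delta_A)\subset R_A$.
2. Suppose that (a) every irreducible factor of $q$ is one of $t-1$, $t+1$, $t^2+t+1$, $t^2+1$, $t^2-t+1$, and (b) no irreducible factor of $q$ is repeated. Then $\phi^{12}$ is inert. If $q=1$, then $\phi$ is inert.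

The case $q=1$ contains (ii): if $\det(I-tA)$ is irreducible, then so is its reversed polynomial $\chi_A(t)/t^j$, which therefore equals $p$. Hypothesis (b) cannot be dropped while keeping (a). For the matrix of Theorem 1, $p=t^2-2t-7$ and $q=(t-1)^2$, so (a) holds and (b) fails, and no nonzero power of $\phi$ is inert.

**Step 1: the Perron block.** We prove part 1. By (1), $\lambda_\phi=1$. Since $\lambda_A$ is a simple root of $\chi_A$, $p\nmid q$; since $\lambda_A\neq0$, $p\neq t$. The characteristic polynomial of $\delta_A$ on $R_A$ is $pq$, so $\ker p(\delta_A)$ has dimension $\deg p$ and is one-dimensional over the field $\mathbb Q[t]/(p)$, with $t$ acting as $\delta_A$. The map $S$ commutes with $\delta_A$, so it preserves this space and is linear over that field. Hence $S=g(\delta_A)$ there for some $g\in\mathbb Q[t]$. The $\lambda_A$-eigenline lies in $\ker p(\delta_A)\otimes\mathbb R$, and on it $S$ acts as $g(\lambda_A)=\lambda_\phi=1$. So $p$ divides $g-1$ and $S=1$ on $\ker p(\delta_A)$.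

**Step 2: the other blocks.** We prove part 2. By (b) and $p\nmid q$, the polynomial $pq$ is squarefree, so
$$R_A=\ker p(\delta_A)\oplus\bigoplus_gW_g,\qquad W_g=\ker g(\delta_A),$$
over the irreducible factors $g$ of $q$. As in Step 1, each $W_g$ is one-dimensional over $K=\mathbb Q[t]/(g)$, and $S$ acts on it as multiplication by some $\kappa\in K$.

By (a), $g$ is the cyclotomic polynomial of order $d$ for some $d\in\{1,2,3,4,6\}$, so $\delta_A^d=1$ on $W_g$. Let $v\in\Delta_A\cap W_g$. Then $vA^k\in\mathbb Z^n$ for all large $k$; choosing $k$ divisible by $d$ gives $vA^k=v$, so $v\in\mathbb Z^n$. Conversely $\mathbb Z^n\cap W_g\subset\Delta_A$. So $\Delta_A\cap W_g=\mathbb Z^n\cap W_g$, which is a finitely generated full lattice in $W_g$. Both $S$ and $S^{-1}$ preserve it. In a basis of this lattice, multiplication by $\kappa$ and by $\kappa^{-1}$ have integer matrices, and by Cayley–Hamilton $\kappa$ and $\kappa^{-1}$ are roots of monic integer polynomials. So $\kappa$ is a unit of the ring of integers of $K$.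

The field $K$ is $\mathbb Q$ for $d=1,2$, $\mathbb Q(\sqrt{-3})$ for $d=3,6$, and $\mathbb Q(i)$ for $d=4$. The units of the rings of integers are respectively $\pm1$, the sixth roots of unity, and $\pm1,\pm i$. In all cases $\kappa^{12}=1$. Together with part 1, $S^{12}=1$ on $R_A\supset\Delta_A$, so $\phi^{12}$ is inert. If $q=1$, then $R_A=\ker p(\delta_A)$ and $S=1$. $\blacksquare$

## 11. Slowly growing radius forces roots of unity

Section 3 named two ways to avoid inert powers. The next theorem closes one of them under an assumption on the coding radius.

**Theorem 4.** Let $A$ be $n\times n$ irreducible and $\phi\in\mathrm{Aut}(\sigma_A)$. Suppose that for each $k\ge1$, $\phi^k$ and $\phi^{-k}$ are block codes of radius at most $r_k$, with $\liminf r_k/k=0$. Then all eigenvalues of $s_A(\phi)$ are roots of unity. Consequently, for such $\phi$, some $\phi^j$ $(j\neq0)$ is inert if and only if $s_A(\phi)$ is diagonalizable over $\mathbb C$.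

**Step 1: images of rays have few rays.** We bound the record of $\phi^k$ of a $0$-ray; we may take $r_k$ to be an integer. Let $u_i=e_iA^n$; these vectors span $R_A$. Let $U_i$ be a $0$-ray ending at vertex $i$, so that $\theta(U_i)=\delta_A^{-n}(u_i)$. All points of $\phi^k(U_i)$ agree at coordinates $\le-r_k$, since these depend only on coordinates $\le0$ of the preimage. A point $y$ lies in $\phi^k(U_i)$ exactly when $\phi^{-k}(y)$ has the prescribed coordinates at positions $\le0$, which depends only on $y_{(-\infty,r_k]}$. So $\phi^k(U_i)$ is a union of $r_k$-rays that can differ only at the $2r_k$ positions in $(-r_k,r_k]$. It is an $r_k$-beam with at most $E^{2r_k}$ rays, where $E$ is the number of edges. Computing its class and canceling $\delta_A^{-n}$, which commutes with $S$, we get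
$$u_iS^k=\delta_A^{-r_k}(vA^n),\qquad v\in\mathbb Z_{\ge0}^n,\quad|v|_1\le E^{2r_k}, \tag{4}$$
where $v$ depends on $i$ and $k$.

**Step 2: bounds at every place.** We turn (4) into bounds on $S^k$, real and $\ell$-adic. Let $\mathfrak v$ be $\infty$ or a prime, with $\mathbb Q_\infty=\mathbb R$, and use the maximum norm of coordinates on $\mathbb Q_{\mathfrak v}^n$. Let $c_0\ge1$ bound the operator norm of $\delta_A^{-1}$ on $R_A\otimes\mathbb Q_{\mathfrak v}$, and let $C_1$ bound that of $A^n$. Then (4) gives $\|u_iS^k\|_{\mathfrak v}\le c_0^{r_k}C_1\|v\|_{\mathfrak v}$. If $\mathfrak v=\infty$, then $\|v\|_{\mathfrak v}\le E^{2r_k}$. If $\mathfrak v$ is a prime, then $\|v\|_{\mathfrak v}\le1$, since $v$ is an integer vector. Choose a basis of $R_A$ among the $u_i$. Coordinates in this basis are bounded linear functionals, so there are $C$ and $c\ge1$, depending on $\mathfrak v$ but not on $k$, such that every entry of the matrix of $S^k$ in this basis has absolute value at most $C\,c^{\,r_k}$.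

**Step 3: eigenvalues have absolute value at most 1 at every place.** Let $\kappa$ be an eigenvalue of $S$ in an algebraic closure of $\mathbb Q_{\mathfrak v}$, with the absolute value extended, and let $x$ be an eigenvector: $xS^k=\kappa^kx$. Comparing coordinates of largest absolute value gives $|\kappa|_{\mathfrak v}^k\le(\dim R_A)\,C\,c^{\,r_k}$. Taking $k$-th roots along a subsequence with $r_k/k\to0$ gives $|\kappa|_{\mathfrak v}\le1$.

**Step 4: Kronecker's theorem.** The characteristic polynomial of $S$ on $R_A$ is monic with rational coefficients. For each prime $\ell$ its roots have $\ell$-adic absolute value at most $1$, so its coefficients, being up to sign the elementary symmetric functions of the roots, are $\ell$-adic integers. A rational number that is an $\ell$-adic integer for every prime $\ell$ is an integer. So the polynomial is monic with integer coefficients, and its complex roots are nonzero, because $S$ is invertible, and of modulus at most $1$. By Kronecker's theorem they are roots of unity.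

**Step 5: inert powers.** By Step 4 some $S^j$ with $j>0$ has all eigenvalues equal to $1$. If $S$ is diagonalizable over $\mathbb C$, so is $S^j$, hence $S^j=1$ and $\phi^j$ is inert. Conversely, if $\phi^j$ is inert with $j\neq0$, then $S^{|j|}=1$, and $S$ is diagonalizable because $t^{|j|}-1$ has distinct roots. $\blacksquare$

The examples of Theorems 1 and 2 have unipotent, nonsemisimple dimension action. Nothing above determines whether a zero-entropy automorphism of an irreducible shift of finite type can have an eigenvalue of $s_A(\phi)$ that is not a root of unity.
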